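\title{A Banach space whose unit ball is not plastic}

\begin{abstract}
A metric space is plastic if every non-expansive bijection of the space onto itself is an isometry. We show that the closed unit ball of a real Banach space need not be plastic. The basic object is a non-expansive bijection from the unit ball of $\ell_1(\Gamma)$ onto the unit ball of $L_1([0,1]^{\mathfrak c})$ whose inverse is discontinuous; it is built by transfinite recursion out of independent coordinates. A shift turns this map into a counterexample, and a refinement of the construction gives a space $L_1(\mu)$ whose unit ball has a non-expansive bijection onto itself with discontinuous inverse. The examples are non-separable, and the proofs are in ZFC.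
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $F\colon M\to M'$ between metric spaces is \emph{non-expansive} if $d(F(a),F(b))\le d(a,b)$ for all $a,b\in M$, and it is an \emph{isometry} if equality always holds. A metric space $M$ is \emph{plastic} if every non-expansive bijection of $M$ onto itself is an isometry. In other words, a bijection of a plastic space onto itself that shortens one distance must lengthen another.

A finite space is plastic, because a bijection preserves the sum of all distances. It is known that this persists under finite approximation: every totally bounded metric space, in particular every compact one, is plastic. The real line is not plastic, as $t\mapsto t/2$ shows. Boundedness alone does not help. On $\mathbb Z$, let two distinct points $m,n$ be at distance $2$ if $m,n\le 0$ and at distance $1$ otherwise. This is a metric, since its nonzero values lie in $\{1,2\}$; the shift $n\mapsto n+1$ is non-expansive, and it sends the pair $(-1,0)$ at distance $2$ to the pair $(0,1)$ at distance $1$.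

Throughout, Banach spaces are real, and $B_X$ and $S_X$ denote the closed unit ball and the unit sphere of $X$, with the metric of the norm. We take the following question from \cite{Leo}.

\begin{quote}
Is the closed unit ball of every Banach space a plastic metric space?
\end{quote}

The simplest cases suggest that it is. In finite dimensions the ball is compact. It is also known that $B_X$ is plastic whenever $X$ is strictly convex, that is, whenever $S_X$ contains no segment of positive length; this covers Hilbert spaces of any dimension, whose balls are far from compact. Finally, no linear map gives a counterexample in any space (Proposition~\ref{prop:rigid}). Nevertheless, the answer is negative.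

Let $\mathfrak c=2^{\aleph_0}$, let $\Omega=[0,1]^{\mathfrak c}$ carry the product $\sigma$-algebra and the product $P$ of Lebesgue measures, and let $V=L_1(\Omega,P)$. The first result concerns two different balls.

\begin{theorem}\label{thm:two}
There are a set $\Gamma$ and a non-expansive bijection $f\colon B_{\ell_1(\Gamma)}\to B_V$ which is not an isometry. Moreover, $f^{-1}$ is discontinuous at $0$.
\end{theorem}

The $\ell_\infty$-sum of Banach spaces $Z_n$, $n\in\mathbb Z$, consists of the families $x=(x_n)$ with $x_n\in Z_n$ and $\|x\|=\sup_n\|x_n\|<\infty$; the $c_0$-sum is the subspace of families with $\|x_n\|\to0$ as $|n|\to\infty$.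

\begin{corollary}\label{cor:shift}
Let $\Gamma$ be as in Theorem~\ref{thm:two}, and let $Z$ be the $\ell_\infty$-sum or the $c_0$-sum of the spaces $Z_n$, $n\in\mathbb Z$, where $Z_n=\ell_1(\Gamma)$ for $n\le0$ and $Z_n=V$ for $n\ge1$. Then $B_Z$ is not plastic.
\end{corollary}

This answers the question, but the space $Z$ is made to order. The second theorem gives a classical space. For a set $I$, let $\ell_1(I;V)$ be the space of families $y=(y^k)_{k\in I}$ in $V$ with $\|y\|=\sum_k\|y^k\|<\infty$. Let $\mu$ be the disjoint sum of $\mathfrak c$ copies of $P$: a set $E\subset\mathfrak c\times\Omega$ is measurable if all its sections $E_k\subset\Omega$ are, and $\mu(E)=\sum_kP(E_k)$. Then $L_1(\mu)=\ell_1(\mathfrak c;V)$. We write $\mathbb N=\{0,1,2,\dots\}$.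

\begin{theorem}\label{thm:L1}
Let $Y=L_1(\mu)=\ell_1(\mathfrak c;V)$. There are a non-expansive bijection $F\colon B_Y\to B_Y$ and points $u_n\in S_Y$ with $\|F(u_n)-F(0)\|=2^{-n-1}$ for all $n\in\mathbb N$. In particular, $F$ is not an isometry, $F^{-1}$ is discontinuous, and $B_{L_1(\mu)}$ is not plastic.
\end{theorem}

Write $E\oplus_\infty E'$ for the direct sum with the norm $\max(\|a\|,\|b\|)$. A subspace $E$ of $W$ is an \emph{$M$-summand} if $W=E\oplus_\infty E'$ for some subspace $E'$, and $\operatorname{dens}W$ is the least cardinality of a dense subset of $W$.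

\begin{corollary}\label{cor:all}
For every Banach space $E$, the space $E\oplus_\infty L_1(\mu)$ contains $E$ as an $M$-summand, has density $\max(\operatorname{dens}E,\mathfrak c)$, and has a non-plastic unit ball. In particular, every Banach space is a norm-one complemented subspace of a Banach space whose unit ball is not plastic.
\end{corollary}

All proofs are in ZFC. The spaces $Z$ and $L_1(\mu)$ have density $\mathfrak c$ (Section~\ref{sec:density}), and we claim nothing about whether a separable Banach space can have a non-plastic unit ball.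

Section~\ref{sec:rigid} explains why $L_1$ is the place to look, and Section~\ref{sec:two} shows the construction in two coordinates. Section~\ref{sec:tools} isolates two lemmas on product measure that serve both theorems, and Sections~\ref{sec:thm1}--\ref{sec:density} prove the four results in the order stated.

\section{Linear maps and extreme points}\label{sec:rigid}

The following proposition is not used in the proofs, but it shows what a counterexample has to avoid. Recall that $y\in B_Y$ is an \emph{extreme point} if $y=ra+(1-r)b$ with $a,b\in B_Y$ and $0<r<1$ forces $a=b=y$.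

\begin{proposition}\label{prop:rigid}
Let $X,Y$ be nonzero Banach spaces and $F\colon B_X\to B_Y$ a non-expansive bijection.
\begin{enumerate}
\item[(a)] $F(0)=0$, $\|F(x)\|\le\|x\|$ for all $x$, and $F^{-1}(S_Y)\subset S_X$.
\item[(b)] If $F$ is the restriction of a linear map $T$, then $F$ is an isometry.
\item[(c)] If $y$ is an extreme point of $B_Y$ and $x=F^{-1}(y)$, then $F(tx)=ty$ for all $t\in[-1,1]$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Every point of $B_Y=F(B_X)$ lies within distance $1$ of $p=F(0)$. If $p\neq0$, then $-p/\|p\|$ does not. So $F(0)=0$, and the other two claims follow.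

(b) The map $T$ is injective, since it is injective on $B_X$. For $x\ne0$ the point $y=Tx/\|Tx\|$ lies in $S_Y$, so $F^{-1}(y)=x/\|Tx\|$ has norm $1$ by (a). Thus $\|Tx\|=\|x\|$.

(c) Let $x'=F^{-1}(-y)$ and $p=F(\frac12(x+x'))$. Then $\|p\mp y\|\le\frac12\|x-x'\|\le1$, so $y=\frac12(y-p)+\frac12(y+p)$ gives $p=0$, and $x'=-x$ by (a) and injectivity. Now let $|t|<1$ and $p=F(tx)$. Then $\|y-p\|\le 1-t$ and $\|y+p\|=\|p-F(-x)\|\le1+t$, and
\[
y=\frac{1-t}{2}\cdot\frac{y-p}{1-t}+\frac{1+t}{2}\cdot\frac{y+p}{1+t}
\]
gives $y-p=(1-t)y$, that is, $p=ty$.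
\end{proof}

If $Y$ is strictly convex, every unit vector is extreme, so by (c) every point of $B_Y$ is of the form $F(tx)$ with $\|x\|=1$ and $\|F(tx)\|=|t|$; as $F$ is injective, it preserves the norm. A map that sends unit vectors close to $0$, as in Theorems~\ref{thm:two} and~\ref{thm:L1}, should therefore be nonlinear and have a target with few extreme points. The ball of $L_1$ over an atomless measure has none: if $\|z\|=1$ and $\int_E|z|=\frac12$, then $z$ is the midpoint of the unit vectors $2z\mathbf 1_E$ and $2z\mathbf 1_{E^c}$. The same feature offers a second way to travel from $0$ to $z$ at constant speed. Instead of scaling $z$ along the segment $s\mapsto sz$, one can switch $z$ on over a growing set. This is the nonlinearity we use.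

\section{The idea in two coordinates}\label{sec:two}

Non-expansive maps from an $\ell_1$-ball \emph{onto} a given ball are easy to find. If $(z_\gamma)_{\gamma\in\Gamma}$ lists all of $B_V$, the linear map $T\colon\ell_1(\Gamma)\to V$ with $Te_\gamma=z_\gamma$ on the unit vectors $e_\gamma$ has norm at most $1$ and maps $B_{\ell_1(\Gamma)}$ onto $B_V$. It is far from injective, because the $z_\gamma$ are linearly dependent. The plan is to keep the values $e_\gamma\mapsto z_\gamma$ but to replace the segments $s\mapsto sz_\gamma$ by curves from which the pair $(\gamma,s)$ can be recovered.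

For $s\in[-1,1]$ define $\theta_s\colon[0,1]\to\{-1,0,1\}$ by
\[
\theta_s(t)=\operatorname{sgn}(s)\,\mathbf 1_{\{t<|s|\}} .
\]
Then $\theta_0=0$, $\theta_1=1$ a.e., $\theta_{-s}=-\theta_s$, and $\theta_s(t)=0$ for $t\ge|s|$.

\begin{lemma}\label{lem:theta}
Let $s,s'\in[-1,1]$.
\begin{enumerate}
\item[(a)] $\int_0^1|\theta_s-\theta_{s'}|\,dt=|s-s'|$.
\item[(b)] If $s\ne s'$ and $\theta_s-\theta_{s'}$ is a.e.\ constant, then $s,s'\in\{-1,0,1\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $ss'\ge0$, the integrand is the indicator of an interval of length $\bigl||s|-|s'|\bigr|=|s-s'|$. If $ss'<0$, it is $\mathbf 1_{\{t<|s|\}}+\mathbf 1_{\{t<|s'|\}}$, with integral $|s|+|s'|=|s-s'|$.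

(b) By (a) the constant is nonzero. Since $\theta_s-\theta_{s'}$ vanishes on $[\max(|s|,|s'|),1]$, this interval has length zero; say $|s|=1$. Then $\theta_s$ is a.e.\ constant, hence so is $\theta_{s'}$, which excludes $0<|s'|<1$.
\end{proof}

\begin{example}\label{ex:two}
Take the linearly dependent targets $z_0=\frac12$ and $z_1=\frac14$ in $L_1([0,1]^2)$. The linear map $T(s_0,s_1)=\frac12s_0+\frac14s_1$ is not injective on the ball $|s_0|+|s_1|\le1$, since $T(\frac12,0)=T(0,1)$. Consider instead
\[
f(s_0,s_1)(t_0,t_1)=\tfrac12\,\theta_{s_0}(t_0)+\tfrac14\,\theta_{s_1}(t_1),\qquad |s_0|+|s_1|\le1 .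
\]
As before, $f(1,0)=z_0$ and $f(0,1)=z_1$, and by Lemma~\ref{lem:theta}(a), $\|f(s)-f(s')\|\le\frac12|s_0-s_0'|+\frac14|s_1-s_1'|$. But $f$ is injective. Indeed, $f(s)=f(s')$ means
\[
\tfrac12(\theta_{s_0}-\theta_{s_0'})(t_0)=-\tfrac14(\theta_{s_1}-\theta_{s_1'})(t_1)\quad\text{a.e.}
\]
The two sides depend on different variables, so by Fubini's theorem both equal one constant $c$ a.e. If $c=0$, then $s=s'$ by Lemma~\ref{lem:theta}(a). If $c\ne0$, all four parameters lie in $\{-1,0,1\}$ by Lemma~\ref{lem:theta}(b), so $c\in\{\pm\frac12,\pm1\}\cap\{\pm\frac14,\pm\frac12\}$. Then $c=\pm\frac12$, which requires $\{s_1,s_1'\}=\{1,-1\}$; the constraint $|s_0|+|s_1|\le1$ now gives $s_0=s_0'=0$ and $c=0$, a contradiction.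
\end{example}

Three features of the example are needed.
\begin{itemize}
\item \emph{Each curve has its own coordinate.} With a single variable $t$, the parameters $(\frac12,-\frac12)$ and $(0,\frac12)$ both give $\frac14\theta_{1/2}(t)$.
\item \emph{The domain is the $\ell_1$-ball.} On the square $[-1,1]^2$ we would have $f(1,-1)=\frac14=f(0,1)$.
\item \emph{The new target is not yet in the image.} If $z_1$ is replaced by $\frac12\theta_{1/2}(t_0)$, then $f(\frac12,0)=z_1=f(0,1)$.
\end{itemize}

The third point suggests a greedy rule: go through a well-ordered list of $B_V$ and add a new curve ending at $z_\alpha$ only if $z_\alpha$ has not been reached by the curves built so far. The first point asks for a coordinate unused so far at each stage, and this is why $V$ is built on $\mathfrak c$ coordinates.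

Two difficulties remain. First, freshness is one-sided: the coordinate used at stage $\gamma$ is independent of everything earlier, but later targets may depend on it, since all of $B_V$ has to be covered. Variables can therefore be separated only in the \emph{last} term of a sum. Second, an infinite sum may have no last term. Both are resolved by restricting to the event on which all late curves are still switched off. This event has positive probability because the parameters are summable, and it is independent of the early terms.

\section{Product measure on $\mathfrak c$ coordinates}\label{sec:tools}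

We regard $\mathfrak c$ as an initial ordinal: it is the set of all smaller ordinals, each $\alpha<\mathfrak c$ has $|\alpha|<\mathfrak c$, and $\mathbb N$ is the initial segment of finite ordinals. Consequently,
\begin{equation}\label{eq:card}
\text{if $\alpha<\mathfrak c$ and the sets $C_\beta$ are countable, then } \Bigl|\bigcup_{\beta\le\alpha}C_\beta\Bigr|\le\max(|\alpha|,\aleph_0)<\mathfrak c .
\end{equation}
This is all that the recursions below need; neither the continuum hypothesis nor regularity of $\mathfrak c$ is used.

Let $\lambda$ be Lebesgue measure on $[0,1]$. For $C\subset\mathfrak c$ let $\Sigma_C$ be the $\sigma$-algebra on $\Omega$ generated by the coordinates $\omega\mapsto\omega_i$, $i\in C$. An event \emph{depends only on $C$} if it lies in $\Sigma_C$, and $g\in V$ \emph{depends only on $C$} if it has a $\Sigma_C$-measurable representative, that is, a representative that is a measurable function of $(\omega_i)_{i\in C}$. We use the following standard facts.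
\begin{itemize}
\item[(P1)] Each $g\in V$ depends only on some countable set $c(g)\subset\mathfrak c$, which we fix. Indeed, the union of the $\Sigma_C$ over countable $C$ is a $\sigma$-algebra containing the generators, and $g$ is determined by the events $\{g>q\}$, $q\in\mathbb Q$.
\item[(P2)] $|V|=|B_V|=\mathfrak c$. There are $\mathfrak c^{\aleph_0}=\mathfrak c$ countable sets $C\subset\mathfrak c$, and for each the separable space $L_1([0,1]^C)$ has at most $\mathfrak c$ elements; the constants give the lower bound.
\item[(P3)] Functions or events depending on pairwise disjoint sets of coordinates are independent. For $J\subset\mathfrak c$, the space $(\Omega,P)$ is the product of $[0,1]^{\mathfrak c\setminus J}$ and $[0,1]^J$, so Fubini's theorem applies.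
\item[(P4)] The functions depending only on $C$ form a closed subspace of $V$, since a norm-convergent sequence has an a.e.\ convergent subsequence.
\item[(P5)] If $0\le m_k<1$ and $\sum_km_k<\infty$, then $\prod_k(1-m_k)>0$, because $\log(1-m)\ge-2m$ for $0\le m\le\frac12$ and only finitely many $m_k$ exceed $\frac12$.
\end{itemize}

The first lemma is the separation of variables from Example~\ref{ex:two}.

\begin{lemma}\label{lem:sep}
Let $J\subset\mathfrak c$. Suppose that $g,h\in V$ depend only on $\mathfrak c\setminus J$ and $\varphi\in V$ depends only on $J$.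
\begin{enumerate}
\item[(a)] $g\varphi\in V$ and $\|g\varphi\|=\|g\|\,\|\varphi\|$.
\item[(b)] If $g\neq0$ and $h+g\varphi=0$, then $\varphi$ is a.e.\ constant.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\omega=(\omega',\omega'')\in[0,1]^{\mathfrak c\setminus J}\times[0,1]^J$, with representatives $g(\omega')$, $h(\omega')$, $\varphi(\omega'')$. Part (a) is Fubini's theorem. In (b), for almost every $\omega'$ we have $h(\omega')+g(\omega')\varphi(\omega'')=0$ for almost every $\omega''$. Since $g\ne0$ on a set of positive measure, this holds for some $\omega'$ with $g(\omega')\neq0$, and then $\varphi=-h(\omega')/g(\omega')$ a.e.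
\end{proof}

The second lemma creates a last term in an infinite sum.

\begin{lemma}\label{lem:tail}
Let $D$ be a nonempty countable set of ordinals. For $\gamma\in D$ let $J_\gamma\subset\mathfrak c$ be pairwise disjoint sets and $N_\gamma$ events depending only on $J_\gamma$, with $\sum_{\gamma\in D}(1-P(N_\gamma))<\infty$.
\begin{enumerate}
\item[(a)] There is $\delta\in D$ such that $P(N_\gamma)>0$ for all $\gamma\in D$ with $\gamma>\delta$.
\item[(b)] Let $\delta$ be as in \textup{(a)}. Let $\Delta_\gamma\in V$, $\gamma\in D$, satisfy $\sum_\gamma\|\Delta_\gamma\|<\infty$ and $\sum_\gamma\Delta_\gamma=0$. Suppose that $\Delta_\gamma=0$ a.e.\ on $N_\gamma$, and that $\Delta_\gamma$ depends only on a set $L_\gamma$, where $L_\beta\cap J_\gamma=\emptyset$ whenever $\beta<\gamma$. Then $\sum_{\gamma\le\delta}\Delta_\gamma=0$.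
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By summability, $P(N_\gamma)=0$ for finitely many $\gamma$ only. Let $\delta$ be the largest of them, or any element of $D$ if there are none.

(b) Let $A=\bigcap_{\gamma>\delta}N_\gamma$, with $A=\Omega$ if no $\gamma\in D$ exceeds $\delta$. By (P3) and (P5), $P(A)=\prod_{\gamma>\delta}P(N_\gamma)>0$. Put $H=\sum_{\gamma\le\delta}\Delta_\gamma$. Multiplication by $\mathbf 1_A$ is a bounded operator on $V$ that kills each $\Delta_\gamma$ with $\gamma>\delta$, so $H\mathbf 1_A=\mathbf 1_A\sum_\gamma\Delta_\gamma=0$. By (P4), $H$ depends only on $\bigcup_{\beta\le\delta}L_\beta$, which is disjoint from the set $\bigcup_{\gamma>\delta}J_\gamma$ on which $A$ depends. Lemma~\ref{lem:sep}(a) gives $0=\|H\mathbf 1_A\|=P(A)\|H\|$, so $H=0$.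
\end{proof}

\section{From the ball of $\ell_1(\Gamma)$ onto the ball of $V$}\label{sec:thm1}

We prove Theorem~\ref{thm:two}.

\subsection*{The curves}
Let $z\in B_V$, let $i\in\mathfrak c\setminus c(z)$, and let $\xi(\omega)=\omega_i$. Put $\psi(s)=z\,\theta_s(\xi)$ for $s\in[-1,1]$. Then $\psi(0)=0$, $\psi(1)=z$, $\psi(-s)=-\psi(s)$, and Lemmas~\ref{lem:sep}(a) and~\ref{lem:theta}(a) give
\begin{equation}\label{eq:lip1}
\|\psi(s)-\psi(s')\|=\|z\|\,|s-s'|\le|s-s'| .
\end{equation}

\subsection*{The recursion}
By (P2), enumerate $B_V=\{z_\alpha:\alpha<\mathfrak c\}$ with $z_n=2^{-n-1}\mathbf 1$ for $n\in\mathbb N$; these first terms serve only to make $f^{-1}$ discontinuous. By recursion on $\alpha<\mathfrak c$ we decide whether $\alpha\in\Gamma$ and, if so, choose $i(\alpha)\in\mathfrak c\setminus c(z_\alpha)$. For $\gamma\in\Gamma$ let $\xi_\gamma(\omega)=\omega_{i(\gamma)}$ and $\psi_\gamma(s)=z_\gamma\theta_s(\xi_\gamma)$. At stage $\alpha$ the set $\Gamma_\alpha=\Gamma\cap\alpha$ is known, and we put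
\[
f_\alpha(x)=\sum_{\gamma\in\Gamma_\alpha}\psi_\gamma(x_\gamma)\quad\bigl(x\in B_{\ell_1(\Gamma_\alpha)}\bigr),\qquad
K_\alpha=\bigcup_{\beta\le\alpha}c(z_\beta)\cup\{i(\beta):\beta\in\Gamma_\alpha\}.
\]
The series converges absolutely, since $\|\psi_\gamma(s)\|\le|s|$ by \eqref{eq:lip1}. If $z_\alpha\in f_\alpha(B_{\ell_1(\Gamma_\alpha)})$, then $\alpha\notin\Gamma$. Otherwise $\alpha\in\Gamma$, and $i(\alpha)$ is the least element of $\mathfrak c\setminus K_\alpha$, which is nonempty by \eqref{eq:card}.

We record what the recursion provides. Let $\gamma\in\Gamma$ and $L_\gamma=K_\gamma\cup\{i(\gamma)\}$.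
\begin{itemize}
\item[(R1)] $z_\gamma\notin f_\gamma(B_{\ell_1(\Gamma_\gamma)})$; in particular $z_\gamma\neq0=f_\gamma(0)$.
\item[(R2)] $\psi_\gamma(s)$ depends only on $L_\gamma$, and $z_\gamma$ depends only on $K_\gamma$.
\item[(R3)] $i(\gamma)\notin K_\gamma$, and $L_\beta\subset K_\gamma$ for $\beta\in\Gamma_\gamma$. In particular, the $i(\gamma)$ are distinct.
\end{itemize}
Define $f(x)=\sum_{\gamma\in\Gamma}\psi_\gamma(x_\gamma)$ for $x\in B_{\ell_1(\Gamma)}$. Extending vectors by zero, we view $f_\alpha$ as a restriction of $f$.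

\subsection*{The map $f$ is a non-expansive surjection}
By \eqref{eq:lip1}, $\|f(x)-f(x')\|\le\sum_\gamma|x_\gamma-x'_\gamma|=\|x-x'\|$. Since $f(0)=0$, $f$ maps into $B_V$. Also $f(-x)=-f(x)$. For $\alpha<\mathfrak c$, either $z_\alpha$ lies in the image of $f_\alpha$, or $\alpha\in\Gamma$ and $f(e_\alpha)=\psi_\alpha(1)=z_\alpha$. So $f$ is onto $B_V$.

\subsection*{The map $f$ is injective}
Suppose that $x\neq x'$ and $f(x)=f(x')$. The set $D=\{\gamma\in\Gamma:x_\gamma\neq x'_\gamma\}$ is nonempty and countable. For $\gamma\in D$ put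
\[
\Delta_\gamma=\psi_\gamma(x_\gamma)-\psi_\gamma(x'_\gamma),\qquad N_\gamma=\{\xi_\gamma\ge\max(|x_\gamma|,|x'_\gamma|)\},\qquad J_\gamma=\{i(\gamma)\}.
\]
Then $\sum_\gamma\Delta_\gamma=0$ with absolute convergence, $\Delta_\gamma$ vanishes on $N_\gamma$, and
\[
\sum_{\gamma\in D}(1-P(N_\gamma))=\sum_{\gamma\in D}\max(|x_\gamma|,|x'_\gamma|)\le\|x\|+\|x'\|\le2 .
\]
The conditions on $J_\gamma$ and $L_\gamma$ in Lemma~\ref{lem:tail} hold by (R2) and (R3). Hence there is $\delta\in D$ with
\begin{equation}\label{eq:pivot1}
h+\Delta_\delta=0,\qquad\text{where } h=\sum_{\gamma\in D,\ \gamma<\delta}\Delta_\gamma .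
\end{equation}

Now $\delta$ is the last index, and variables separate. Let $s=x_\delta$ and $s'=x'_\delta$, so $s\neq s'$ and $\Delta_\delta=z_\delta\,(\theta_s-\theta_{s'})(\xi_\delta)$. By (R2), (R3) and (P4), $h$ and $z_\delta$ depend only on $K_\delta$, which does not contain $i(\delta)$, and $z_\delta\neq0$ by (R1). By Lemma~\ref{lem:sep}(b), $\theta_s-\theta_{s'}$ is a.e.\ constant, and by Lemma~\ref{lem:theta}(b), $s$ and $s'$ are distinct elements of $\{-1,0,1\}$. Exchanging $x$ and $x'$, or replacing $(x,x')$ by $(-x,-x')$, changes only the sign in \eqref{eq:pivot1}, so we may assume $s=1$. Here the constraint $\|x\|\le1$ enters decisively: it forces $x=e_\delta$.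

If $s'=-1$, then likewise $x'=-e_\delta$, so $D=\{\delta\}$, $h=0$, and \eqref{eq:pivot1} reads $2z_\delta=0$, contrary to (R1).

If $s'=0$, then $\Delta_\delta=z_\delta$. Since $x_\gamma=0$ for $\gamma<\delta$, the elements of $D$ below $\delta$ are those $\gamma\in\Gamma_\delta$ with $x'_\gamma\ne0$, and $h=-f_\delta(x'|_{\Gamma_\delta})$. Thus \eqref{eq:pivot1} reads $z_\delta=f_\delta(x'|_{\Gamma_\delta})$, which is the collision that (R1) excludes. Hence $f$ is injective.

\subsection*{The inverse is discontinuous at $0$}
We show by induction that every $n\in\mathbb N$ lies in $\Gamma$. Suppose that $k\in\Gamma$ for all $k<n$, and let $x\in B_{\ell_1(\Gamma_n)}$. If $|x_k|<1$ for all $k<n$, then $f_n(x)$ vanishes on the event $\{\xi_k\ge|x_k|\text{ for all }k<n\}$, which has positive probability, so $f_n(x)\neq2^{-n-1}\mathbf 1$. Otherwise $x=\pm e_k$ for some $k<n$, and $f_n(x)=\pm2^{-k-1}\mathbf 1\ne2^{-n-1}\mathbf 1$. So $z_n$ is not in the image of $f_n$, and $n\in\Gamma$. Therefore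
\begin{equation}\label{eq:shrink}
\|f(e_n)-f(0)\|=\|z_n\|=2^{-n-1},\qquad\|e_n-0\|=1 .
\end{equation}
Thus $f$ is not an isometry, and $f(e_n)\to f(0)=0$ while $e_n\not\to0$. This proves Theorem~\ref{thm:two}. \qed

\section{From two balls to one: a shift}\label{sec:shift}

The ball of an $\ell_\infty$-sum is the product of the balls, so maps can be applied coordinate by coordinate. As in the example on $\mathbb Z$ from the introduction, we shift a two-sided sequence and lose distance at one place.

\begin{proof}[Proof of Corollary~\ref{cor:shift}]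
The ball $B_Z$ consists of all $(x_n)\in\prod_nB_{Z_n}$, subject to $\|x_n\|\to0$ in the case of the $c_0$-sum. With $f$ from Section~\ref{sec:thm1}, define
\[
G(x)_1=f(x_0),\qquad G(x)_n=x_{n-1}\quad(n\neq1).
\]
Since $Z_{n-1}=Z_n$ for $n\ne1$, and since shifting and changing one coordinate preserve the condition $\|x_n\|\to0$, $G$ maps $B_Z$ into $B_Z$. For the same reasons the map $w\mapsto x$ given by $x_0=f^{-1}(w_1)$ and $x_n=w_{n+1}$ for $n\neq0$ maps $B_Z$ into $B_Z$, and it is inverse to $G$. Moreover,
\[
\|G(x)-G(x')\|=\max\Bigl(\|f(x_0)-f(x_0')\|,\ \sup_{n\ne0}\|x_n-x_n'\|\Bigr)\le\|x-x'\| .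
\]
If $x_0=e_0\in\ell_1(\Gamma)$ and $x_n=0$ for $n\neq0$, then $\|G(x)-G(0)\|=\frac12<1=\|x-0\|$ by \eqref{eq:shrink}. So $G$ is a non-expansive bijection of $B_Z$ that is not an isometry.
\end{proof}

\section{The ball of $L_1(\mu)$}\label{sec:L1}

To prove Theorem~\ref{thm:L1} we repeat the construction with domain $\ell_1(\Gamma;V)$ and target $Y=\ell_1(\mathfrak c;V)$. If $|\Gamma|=\mathfrak c$, these spaces are isometric, and no shift is needed. The price is that the parameter of each curve is now a function $v\in B_V$ instead of a number.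

We call $\{k\}\times\Omega$ the $k$-th \emph{copy}. For $g\in V$, $g\otimes e_k$ is the family with $k$-th component $g$ and all other components $0$. A bounded measurable function $\varphi$ on $\Omega$ acts on $Y$ by $y\varphi=(y^k\varphi)_k$. For $y\in Y$, the set $S(y)=\{k:y^k\neq0\}$ is countable, and all components of $y$ depend only on the countable set $c(y)=\bigcup_{k\in S(y)}c(y^k)$. An element of $Y$ is determined by a countable subset of $\mathfrak c$ and a sequence in $V$, so $|Y|=|B_Y|=\mathfrak c$ by (P2).

\subsection*{Blocks of coordinates}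
The parameter $v$ has to be independent of the target, so it is transplanted to fresh coordinates; a single fresh coordinate becomes a fresh block. Since $|\mathfrak c\times\mathfrak c|=\mathfrak c$, we can partition $\mathfrak c$ into $\mathfrak c$ \emph{blocks} of cardinality $\mathfrak c$. For each block $J$ fix $j\in J$ and a bijection $\sigma\colon\mathfrak c\to J\setminus\{j\}$, and put $\xi_J(\omega)=\omega_j$ and $\pi_J(\omega)=(\omega_{\sigma(i)})_{i<\mathfrak c}\in\Omega$. The map $(\xi_J,\pi_J)\colon\Omega\to[0,1]\times\Omega$ depends only on $J$ and carries $P$ to $\lambda\otimes P$. Hence, for every integrable $\Phi$ on $[0,1]\times\Omega$,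
\begin{equation}\label{eq:transfer}
\|\Phi(\xi_J,\pi_J)\|_V=\int_\Omega\int_0^1|\Phi(t,\omega)|\,dt\,dP(\omega).
\end{equation}
In particular, if $\Phi(\xi_J,\pi_J)=0$ in $V$, then $\int_0^1\Phi(t,\omega)\,dt=0$ for a.e.\ $\omega$; we refer to this step as \emph{integrating out $\xi_J$}.

\subsection*{What goes wrong with the direct analogue}
Write $\xi=\xi_J$, $\pi=\pi_J$. The direct analogue of the curve $\psi$ is $\psi^\circ(v)=z\,\operatorname{sgn}(v\circ\pi)\mathbf 1_{\{\xi<|v|\circ\pi\}}$. It has two defects. It does not see values above $1$: if $0<P(E)\le\frac12$, then $\psi^\circ(2\cdot\mathbf 1_E)=\psi^\circ(\mathbf 1_E)$. And positive and negative parts can cooperate: if $P(E)=\frac12$, then $\psi^\circ(\mathbf 1_E)-\psi^\circ(-\mathbf 1_{E^c})=z$, although both parameters have norm $\frac12$. A collision would then occur as soon as $z$ is a \emph{difference} of two earlier values at points of norm at most $\frac12$, and the greedy rule says nothing about differences. We cure both defects by letting only the positive part of $v$, up to height $1$, act on $z$,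 and by recording the rest of $v$ on a fresh copy.

For $t\in\mathbb R$ let $t^+=\max(t,0)$ and
\[
\tau(t)=\min(t^+,1),\qquad\rho(t)=\operatorname{sgn}(t)(|t|-1)^+ .
\]
Then $t=\tau(t)-\tau(-t)+\rho(t)$, and the three functions $\tau(t)$, $-\tau(-t)$, $\rho(t)$ are nondecreasing. Their increments between $t'$ and $t$ have the same sign, so
\begin{equation}\label{eq:split}
|t-t'|=|\tau(t)-\tau(t')|+|\tau(-t)-\tau(-t')|+|\rho(t)-\rho(t')| .
\end{equation}
Also, for real $a,a'$,
\begin{equation}\label{eq:int}
\int_0^1\mathbf 1_{\{t<a\}}\,dt=\tau(a),\qquad\int_0^1\bigl|\mathbf 1_{\{t<a\}}-\mathbf 1_{\{t<a'\}}\bigr|\,dt=|\tau(a)-\tau(a')| .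
\end{equation}

\begin{lemma}\label{lem:block}
Let $z\in B_Y$, let $J$ be a block disjoint from $c(z)$, let $k<\mathfrak c$, and write $\xi=\xi_J$, $\pi=\pi_J$. For $v\in B_V$ put
\[
\psi(v)=z\,\mathbf 1_{\{\xi<v\circ\pi\}}+\bigl(\rho(v\circ\pi)-\mathbf 1_{\{\xi<-v\circ\pi\}}\bigr)\otimes e_k\in Y .
\]
\begin{enumerate}
\item[(a)] $\psi(0)=0$ and $\psi(\mathbf 1)=z$.
\item[(b)] $\|\psi(v)-\psi(v')\|\le\|v-v'\|$.
\item[(c)] $S(\psi(v))\subset S(z)\cup\{k\}$, and all components of $\psi(v)$ depend only on $c(z)\cup J$ and vanish on the event $\{\xi\ge|v|\circ\pi\}$.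
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\rho(0)=\rho(1)=0$, $\{\xi<0\}=\{\xi<-1\}=\emptyset$ and $P(\xi<1)=1$.

(b) Let $\varphi=\mathbf 1_{\{\xi<v\circ\pi\}}-\mathbf 1_{\{\xi<v'\circ\pi\}}$. By Lemma~\ref{lem:sep}(a) on each copy, $\|z\varphi\|=\|z\|\,\|\varphi\|\le\|\varphi\|$, and $\|\varphi\|=\int|\tau(v)-\tau(v')|\,dP$ by \eqref{eq:transfer} and \eqref{eq:int}. By the same two formulas, the second terms of $\psi(v)$ and $\psi(v')$ differ in norm by at most $\int|\rho(v)-\rho(v')|\,dP+\int|\tau(-v)-\tau(-v')|\,dP$. By \eqref{eq:split} the three integrals add up to $\|v-v'\|$.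

(c) The first two claims are read off from the formula. On the event $\{\xi\ge|v|\circ\pi\}$ both indicators vanish, and $|v\circ\pi|\le\xi\le1$, so $\rho(v\circ\pi)=0$.
\end{proof}

\subsection*{The recursion}
Enumerate $B_Y=\{z_\alpha:\alpha<\mathfrak c\}$ with $z_n=2^{-n-1}\mathbf 1\otimes e_n$ for $n\in\mathbb N$. We construct $\Gamma\subset\mathfrak c$ and, for $\gamma\in\Gamma$, a block $J_\gamma$ and a copy $k_\gamma$; let $\psi_\gamma$, $\xi_\gamma$, $\pi_\gamma$ be the objects of Lemma~\ref{lem:block} for $(z_\gamma,J_\gamma,k_\gamma)$. At stage $\alpha$ let $\Gamma_\alpha=\Gamma\cap\alpha$ and $f_\alpha(x)=\sum_{\gamma\in\Gamma_\alpha}\psi_\gamma(x_\gamma)$ on the unit ball of $\ell_1(\Gamma_\alpha;V)$; the series converges absolutely by Lemma~\ref{lem:block}(a),(b). If $z_\alpha$ is in the image of $f_\alpha$, then $\alpha\notin\Gamma$. Otherwise $\alpha\in\Gamma$, and we choose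
\begin{itemize}
\item a block $J_\alpha$ different from all $J_\beta$, $\beta\in\Gamma_\alpha$, and disjoint from $\bigcup_{\beta\le\alpha}c(z_\beta)$;
\item a copy $k_\alpha\in\mathfrak c\setminus\bigl(\mathbb N\cup\bigcup_{\beta\le\alpha}S(z_\beta)\cup\{k_\beta:\beta\in\Gamma_\alpha\}\bigr)$.
\end{itemize}
By \eqref{eq:card} each choice excludes fewer than $\mathfrak c$ candidates; for the block, note that each coordinate lies in exactly one block. As before, $z_\gamma$ is not in the image of $f_\gamma$ for $\gamma\in\Gamma$, so $z_\gamma\ne0$.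

Let $X=\ell_1(\Gamma;V)$ and $f(x)=\sum_{\gamma\in\Gamma}\psi_\gamma(x_\gamma)$ for $x=(x_\gamma)\in B_X$. By Lemma~\ref{lem:block}(a),(b), $f(0)=0$ and $f$ is a non-expansive map into $B_Y$. It is onto: $f(\mathbf 1\otimes e_\alpha)=z_\alpha$ for $\alpha\in\Gamma$, and for $\alpha\notin\Gamma$ the point $z_\alpha$ is in the image of $f_\alpha$, a restriction of $f$.

\subsection*{The map $f$ is injective}
Suppose that $x\ne x'$ and $f(x)=f(x')$. Let $D=\{\gamma\in\Gamma:x_\gamma\neq x'_\gamma\}$, a nonempty countable set, and for $\gamma\in D$ put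
\[
\Delta_\gamma=\psi_\gamma(x_\gamma)-\psi_\gamma(x'_\gamma),\qquad N_\gamma=\bigl\{\xi_\gamma\ge\max(|x_\gamma|,|x'_\gamma|)\circ\pi_\gamma\bigr\},\qquad L_\gamma=c(z_\gamma)\cup J_\gamma .
\]
The event $N_\gamma$ depends only on $J_\gamma$, and by \eqref{eq:transfer} and \eqref{eq:int},
\[
1-P(N_\gamma)=\int\tau\bigl(\max(|x_\gamma|,|x'_\gamma|)\bigr)\,dP\le\|x_\gamma\|+\|x'_\gamma\| ,
\]
where the right-hand sides have sum at most $2$. By Lemma~\ref{lem:block}(c), each component of $\Delta_\gamma$ depends only on $L_\gamma$ and vanishes on $N_\gamma$, and $L_\beta\cap J_\gamma=\emptyset$ for $\beta<\gamma$ by the choice of $J_\gamma$. Take $\delta$ from Lemma~\ref{lem:tail}(a); it is determined by the events $N_\gamma$ alone, so part (b) applies with this $\delta$ on every copy and gives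
\begin{equation}\label{eq:pivot2}
h+\Delta_\delta=0\ \text{ in }Y,\qquad\text{where } h=\sum_{\gamma\in D,\ \gamma<\delta}\Delta_\gamma .
\end{equation}
Let $v=x_\delta$, $v'=x'_\delta$, $\xi=\xi_\delta$, $\pi=\pi_\delta$; thus $v\neq v'$. We read \eqref{eq:pivot2} on two copies.

\emph{The fresh copy $k_\delta$.} By the choice of $k_\delta$ and Lemma~\ref{lem:block}(c), $h$ and $z_\delta$ vanish on this copy, and \eqref{eq:pivot2} reads
\[
\rho(v\circ\pi)-\mathbf 1_{\{\xi<-v\circ\pi\}}=\rho(v'\circ\pi)-\mathbf 1_{\{\xi<-v'\circ\pi\}} .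
\]
Integrating out $\xi$ gives $\rho(v)-\tau(-v)=\rho(v')-\tau(-v')$ a.e., that is,
\begin{equation}\label{eq:rest}
v-\tau(v)=v'-\tau(v')\quad\text{a.e.}
\end{equation}

\emph{A copy $k\in S(z_\delta)$.} Such $k$ exists because $z_\delta\neq0$, and $k\neq k_\delta$. Here \eqref{eq:pivot2} reads $h^k+z_\delta^k\,\varphi=0$ with $\varphi=\mathbf 1_{\{\xi<v\circ\pi\}}-\mathbf 1_{\{\xi<v'\circ\pi\}}$. The functions $h^k$ and $z_\delta^k\neq0$ depend only on $\mathfrak c\setminus J_\delta$, and $\varphi$ depends only on $J_\delta$. By Lemma~\ref{lem:sep}(b), $\varphi$ is a.e.\ equal to a constant $c\in\{-1,0,1\}$, and integrating out $\xi$ gives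
\begin{equation}\label{eq:pos}
\tau(v)-\tau(v')=c\quad\text{a.e.}
\end{equation}

Adding \eqref{eq:rest} and \eqref{eq:pos}, we get $v-v'=c$ a.e., so $c\neq0$. Exchanging $x$ and $x'$ if necessary, assume $c=1$. Since $\tau$ takes values in $[0,1]$, \eqref{eq:pos} gives $\tau(v)=1$, that is, $v\ge1$ a.e. As $\|v\|\le\|x\|\le1$, we obtain $v=\mathbf 1$ and $x_\gamma=0$ for $\gamma\neq\delta$, and then $v'=v-1=0$. Hence $\Delta_\delta=\psi_\delta(\mathbf 1)-\psi_\delta(0)=z_\delta$ and $h=-f_\delta(x'|_{\Gamma_\delta})$, so \eqref{eq:pivot2} says that $z_\delta=f_\delta(x'|_{\Gamma_\delta})$, contrary to $\delta\in\Gamma$. Thus $f\colon B_X\to B_Y$ is a non-expansive bijection.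

\subsection*{Identifying $X$ with $Y$}
By Lemma~\ref{lem:block}(c), every element of $f(B_X)=B_Y$ vanishes on the copies outside $\bigcup_{\gamma\in\Gamma}(S(z_\gamma)\cup\{k_\gamma\})$, a set of cardinality at most $|\Gamma|\cdot\aleph_0$. Since $\mathbf 1\otimes e_k\in B_Y$ for every $k<\mathfrak c$, this set is all of $\mathfrak c$. So $|\Gamma|\cdot\aleph_0\ge\mathfrak c$, and $|\Gamma|=\mathfrak c$. A bijection between $\mathfrak c$ and $\Gamma$ induces a linear isometry $U$ of $Y$ onto $X$, and $F=f\circ U|_{B_Y}$ is a non-expansive bijection of $B_Y$ onto itself with $F(0)=0$.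

\subsection*{The points $u_n$}
Let $n\in\mathbb N$. For $\gamma\in\Gamma_n$ we have $S(z_\gamma)=\{\gamma\}\not\ni n$ and $k_\gamma\notin\mathbb N$, so every element of the image of $f_n$ vanishes on the $n$-th copy, whereas $z_n$ does not. Hence $n\in\Gamma$ and $f(\mathbf 1\otimes e_n)=z_n$, where $\mathbf 1\otimes e_n\in S_X$. The points $u_n=U^{-1}(\mathbf 1\otimes e_n)\in S_Y$ satisfy $\|F(u_n)-F(0)\|=\|z_n\|=2^{-n-1}$, while $\|u_n-0\|=1$. So $F$ is not an isometry, and $F^{-1}$ is discontinuous at $0$. This proves Theorem~\ref{thm:L1}. \qed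

\section{Superspaces and density}\label{sec:density}

The spaces $Z$ and $Y$ have density exactly $\mathfrak c$. For the lower bound, both contain $V$ isometrically, and the $\mathfrak c$ coordinate functions on $\Omega$, on which the construction rests, are at mutual distance $\int_0^1\int_0^1|s-t|\,ds\,dt=\frac13$ in $V$. For the upper bound, $|Y|=\mathfrak c$; and since $\Gamma\subset\mathfrak c$ gives $|\ell_1(\Gamma)|\le\mathfrak c^{\aleph_0}=\mathfrak c$, also $|Z|\le\mathfrak c^{\aleph_0}=\mathfrak c$.

\begin{proof}[Proof of Corollary~\ref{cor:all}]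
Let $W=E\oplus_\infty Y$ with $Y=L_1(\mu)$; it contains $E$ as an $M$-summand by definition. We have $B_W=B_E\times B_Y$, and with $F$ from Theorem~\ref{thm:L1} the map $(a,y)\mapsto(a,F(y))$ is a bijection of $B_W$ onto itself. It is non-expansive for the maximum norm, and it is not an isometry, since it brings the points $(0,u_0)$ and $(0,0)$ from distance $1$ to distance $\frac12$. A product of dense sets is dense in $W$, so $\operatorname{dens}W\le\operatorname{dens}E\cdot\mathfrak c=\max(\operatorname{dens}E,\mathfrak c)$; the reverse inequality holds because $E$ and $Y$ are continuous images of $W$. Finally, $(a,y)\mapsto(a,0)$ is a projection of $W$ onto $E$ of norm one (of norm zero if $E=\{0\}$).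
\end{proof}

\begin{thebibliography}{1}
\bibitem{Leo} Nikita Leo, \emph{Plasticity of the unit ball of $c$ and $c_0$}, arXiv:2106.06276 (2021).
\end{thebibliography}
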